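\title{The $G_\delta$-refinement of a paracompact $\sigma$-scattered space}

\begin{abstract}
We prove that if a regular paracompact space $X$ is a countable union of scattered subspaces, not necessarily closed, then every cover of $X$ by $G_\delta$-sets is refined by a partition of $X$ into closed $G_\delta$-sets. Hence the $G_\delta$-refinement of $X$ is ultraparacompact, which gives a negative answer to a question of Figueiredo. The same proof handles unions of at most $\kappa$ scattered subspaces and the topology generated by the $G_\kappa$-sets, and it bounds the Lindel\"of number of that topology by $L(X)^\kappa$. The tool is a derivative on closed sets that is adapted to the given decomposition into scattered pieces. Two examples show that neither paracompactness nor $\sigma$-scatteredness can be dropped.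
\end{abstract}

\section{The question and the results}\label{sec:intro}

A \emph{$G_\delta$-set} in a topological space $X$ is an intersection of countably many open sets. The intersection of two $G_\delta$-sets is a $G_\delta$-set, so these sets form a base for a topology on $X$, finer than the given one. The set $X$ with this topology is the \emph{$G_\delta$-refinement} $X_\delta$ of $X$. If every point of $X$ is a $G_\delta$-set, as in a metric space or a countable $T_1$ space, then $X_\delta$ is discrete. So $X_\delta$ records how $X$ behaves near the points that countably many open sets cannot single out. The basic example is the one-point compactification $A(D)=D\cup\{\infty\}$ of an uncountable discrete space $D$: the $G_\delta$-sets containing $\infty$ are the sets with countable complement.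

A \emph{refinement} of a cover $\mathcal U$ is a cover each of whose members is contained in a member of $\mathcal U$. A space is \emph{paracompact} if every open cover has an open refinement that is locally finite, meaning that every point has a neighborhood meeting only finitely many of its members. A space is \emph{ultraparacompact} if every open cover has a refinement that is a partition into open sets. Such a partition is locally finite, since each of its members meets only itself. The space $X_\delta$ has more open covers than $X$ and more open sets with which to refine them, so no formal argument passes paracompactness from $X$ to $X_\delta$. In fact $X_\delta$ can fail to be normal when $X$ is compact (Proposition~\ref{prop:cube}).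

For $A(D)$ all is well. Given a cover by $G_\delta$-sets, take a member $U$ containing $\infty$; then $U$ and the singletons $\{d\}$ with $d\notin U$ form a refining partition into closed $G_\delta$-sets. The argument removes a $G_\delta$-set around the one complicated point and leaves only simpler points. It extends by transfinite induction to the spaces that are built up from isolated points. A space is \emph{scattered} if every nonempty subspace has an isolated point, and for a regular paracompact scattered space $X$ the induction shows that $X_\delta$ is ultraparacompact (Proposition~\ref{prop:scattered}).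

A space is \emph{$\sigma$-scattered} if it is the union of countably many scattered subspaces, which need not be closed. The class is strictly larger: $\mathbb Q\times A(D)$ is the union of the compact scattered sets $\{q\}\times A(D)$, it is regular and Lindel\"of, hence paracompact, it has no isolated point, and its $G_\delta$-refinement is not discrete. Since $X_\delta$ absorbs countable intersections, one may hope that it also absorbs a countable union of pieces. The following question is posed in \cite{Figueiredo}.

\begin{quote}
\emph{Is there a regular $\sigma$-scattered paracompact space whose $G_\delta$-refinement is not paracompact?}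
\end{quote}

One cannot settle it by treating the pieces one at a time. A piece may have a non-paracompact $G_\delta$-refinement: the compact ordinal space $\omega_2+1$ is the union of $\{\omega_2\}$ and $\omega_2$, and $(\omega_2)_\delta$ is not paracompact (Proposition~\ref{prop:omega2}). A piece cannot be replaced by its closure: the midpoints of the intervals removed in the construction of the middle-thirds Cantor set $C$ form a discrete subspace of $\mathbb Q$, and its closure in $\mathbb Q$ contains $C\cap\mathbb Q$, which has no isolated point. Even for a closed piece, a $G_\delta$-subset of the piece need not be a $G_\delta$-subset of $X$, as the piece $\{\infty\}$ of $A(D)$ shows. Nevertheless the answer is no. Throughout, regular spaces are $T_1$; Remark~\ref{rem:T1} shows that the answer is the same without this convention.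

\begin{theorem}\label{thm:main}
Let $X$ be a regular, paracompact, $\sigma$-scattered space. Then every cover of $X$ by $G_\delta$-sets has a refinement that is a partition of $X$ into closed $G_\delta$-subsets of $X$. Hence $X_\delta$ is ultraparacompact, and in particular paracompact.
\end{theorem}

Countability enters the hypothesis and the conclusion in matching ways, and it can be replaced by any infinite cardinal $\kappa$. A \emph{$G_\kappa$-set} is an intersection of at most $\kappa$ open sets, and $X_{(\kappa)}$ is the set $X$ with the topology generated by the $G_\kappa$-sets; thus $X_{(\omega)}=X_\delta$. The \emph{Lindel\"of number} $L(X)$ is the least infinite cardinal $\lambda$ such that every open cover of $X$ has a subcover of cardinality at most $\lambda$.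

\begin{theorem}\label{thm:kappa}
Let $\kappa$ be an infinite cardinal, and let $X$ be a regular paracompact space that is a union of at most $\kappa$ scattered subspaces. Then every cover of $X$ by $G_\kappa$-sets has a refinement that is a partition of $X$ into at most $L(X)^\kappa$ closed $G_\kappa$-sets. Hence $X_{(\kappa)}$ is ultraparacompact and $L(X_{(\kappa)})\le L(X)^\kappa$. In particular, if $X$ is a regular Lindel\"of $\sigma$-scattered space, then $X_\delta$ is ultraparacompact and $L(X_\delta)\le 2^\omega$.
\end{theorem}

Theorem~\ref{thm:main} is contained in the case $\kappa=\omega$, and we prove Theorem~\ref{thm:kappa}. A reader who wants only Theorem~\ref{thm:main} may read $G_\delta$ for $G_\kappa$ and $\omega_1$ for $\kappa^+$ and skip every count.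

The proof cuts $X$ into closed $G_\kappa$-sets, cuts again every piece that does not yet lie in a member of the cover, and continues for $\kappa^+$ steps. To see that every point ends up in a piece that lies in a member of the cover, we attach to each closed set an invariant, its profile, with two properties: every cut changes the profile, and along a decreasing $\kappa^+$-sequence of closed sets the profile is eventually constant.

\section{Two ways to cut a closed set}\label{sec:cut}

From here to the end of Section~\ref{sec:proof} we fix an infinite cardinal $\kappa$, a regular paracompact space $X$, and a cover $\mathcal U$ of $X$ by $G_\kappa$-sets. A subset of $X$ is \emph{small} if it is contained in a member of $\mathcal U$. Put $\lambda=L(X)$ and $\mu=\lambda^\kappa$. Then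
\[
\lambda\le\mu,\qquad \kappa^+\le 2^\kappa\le\mu,\qquad \mu^\kappa=\mu .
\]
We also use that $\kappa^+$ is a regular cardinal: a union of at most $\kappa$ bounded subsets of $\kappa^+$ is bounded.

The space $X$ is Hausdorff and paracompact, hence normal. A closed subspace $P$ of $X$ is again regular and paracompact, and $L(P)\le\lambda$. A paracompact Hausdorff space $P$ has partitions of unity \cite[Theorem~5.1.9]{Engelking}: for every open cover $\mathcal W$ of $P$ there are continuous functions $\varphi_W\colon P\to[0,1]$, for $W\in\mathcal W$, such that $\varphi_W$ vanishes outside $W$, every point has a neighborhood on which all but finitely many $\varphi_W$ vanish, and $\sum_W\varphi_W=1$.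

Three facts about $G_\kappa$-sets are needed.
\begin{enumerate}
\item[(G1)] An intersection of at most $\kappa$ many $G_\kappa$-sets is a $G_\kappa$-set, because $\kappa\cdot\kappa=\kappa$.
\item[(G2)] If $Q$ is a closed $G_\kappa$-subset of a space $P$ and $R$ is a closed $G_\kappa$-subset of the subspace $Q$, then $R$ is a closed $G_\kappa$-subset of $P$. Indeed $R=Q\cap G$ for a $G_\kappa$-subset $G$ of $P$.
\item[(G3)] If $g\colon Q\to[0,1]$ is continuous and $t\in[0,1]$, then $g^{-1}(t)=\bigcap_{m\ge1}\{z:|g(z)-t|<1/m\}$ is a closed $G_\delta$-subset of $Q$.
\end{enumerate}

\begin{definition}
A \emph{splitting} of a closed set $P\subseteq X$ is a partition of $P$ into at most $\mu$ nonempty sets, each of which is a closed $G_\kappa$-subset of the subspace $P$.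
\end{definition}

The main assertion of Theorem~\ref{thm:kappa} is that $X$ has a splitting into small sets. Members of a splitting are closed in $X$, so they can be split again, and splittings compose: if some members of a splitting of $P$ are replaced by splittings of them, the result is a splitting of $P$, by (G2) and $\mu\cdot\mu=\mu$.

The first cut turns local information into a partition. It is the place where paracompactness is used.

\begin{lemma}\label{lem:partition}
Let $P\subseteq X$ be closed and let $\mathcal W$ be a family of open subsets of $X$ that covers $P$. Then $P$ has a splitting each of whose members is contained in a member of $\mathcal W$.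
\end{lemma}

\begin{proof}
Since $L(P)\le\lambda$ we may assume $|\mathcal W|\le\lambda$. Take a partition of unity $(\varphi_W)_{W\in\mathcal W}$ on $P$ with $\varphi_W$ vanishing outside $W$. Call $x,y\in P$ equivalent if $\varphi_W(x)=\varphi_W(y)$ for all $W$. Fix $x$ and let $W_1,\dots,W_k$ be the members of $\mathcal W$ with $\varphi_{W_i}(x)>0$; here $k\ge1$ and $\sum_{i\le k}\varphi_{W_i}(x)=1$. If $\varphi_{W_i}(y)=\varphi_{W_i}(x)$ for $i\le k$, then these $k$ values already sum to $1$ at $y$, so every other $\varphi_W$ vanishes at $y$, and $y$ is equivalent to $x$. Thus the class of $x$ is
\[
\bigcap_{i\le k}\{y\in P:\varphi_{W_i}(y)=\varphi_{W_i}(x)\}.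
\]
It is a closed $G_\delta$-subset of $P$ by (G3), and it lies in $W_1$ because $\varphi_{W_1}$ is positive on it. A class is determined by finitely many members of $\mathcal W$ and finitely many reals, so there are at most $\lambda\cdot2^\omega\le\mu$ classes.
\end{proof}

The second cut removes a small set around one given point. The rest of the set need not be closed, so we cut it further into fibers of a continuous map.

\begin{lemma}\label{lem:point}
Let $Q\subseteq X$ be closed and $y\in Q$. Then $Q$ has a splitting in which the member containing $y$ is small.
\end{lemma}

\begin{proof}
Choose $U\in\mathcal U$ with $y\in U$ and write $U=\bigcap_{\zeta<\kappa}U_\zeta$ with $U_\zeta$ open. The space $Q$ is normal and $T_1$, so Urysohn's lemma gives continuous functions $g_\zeta\colon Q\to[0,1]$ with $g_\zeta(y)=0$ and $g_\zeta=1$ on $Q\setminus U_\zeta$. Partition $Q$ into the nonempty fibers of $g=(g_\zeta)_{\zeta<\kappa}\colon Q\to[0,1]^\kappa$. There are at most $(2^\omega)^\kappa=2^\kappa\le\mu$ fibers, and each is a closed $G_\kappa$-subset of $Q$ by (G3) and (G1). If $g(z)=g(y)$, then $g_\zeta(z)=0$ for all $\zeta$, so $z\in U_\zeta$ for all $\zeta$. Hence the fiber of $y$ lies in $U$.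
\end{proof}

\section{Height and the scattered case}\label{sec:height}

The \emph{Cantor--Bendixson derivatives} of a space $A$ are defined by recursion on ordinals: $A^{(0)}=A$, the set $A^{(\alpha+1)}$ consists of the points of $A^{(\alpha)}$ that are not isolated in $A^{(\alpha)}$, and $A^{(\delta)}=\bigcap_{\alpha<\delta}A^{(\alpha)}$ for limit $\delta$. If $A$ is scattered, the sequence decreases strictly until it reaches $\emptyset$, and the \emph{height} $\operatorname{ht}(A)$ is the least $\alpha$ with $A^{(\alpha)}=\emptyset$. The empty space has height $0$, the nonempty discrete spaces have height $1$, and $A(D)$ has height $2$. A subspace $B$ of a scattered space $A$ is scattered, and induction on $\alpha$ gives $B^{(\alpha)}\subseteq A^{(\alpha)}$, since a point that is not isolated in $B^{(\alpha)}$ is not isolated in a larger set. Hence height is monotone: $\operatorname{ht}(B)\le\operatorname{ht}(A)$.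

Near each of its points, a scattered set has full height at most because of that point itself.

\begin{lemma}\label{lem:puncture}
Let $A\subseteq X$ be scattered and $y\in A$. There is an open set $W\ni y$ with $\operatorname{ht}(A\cap W\setminus\{y\})<\operatorname{ht}(A)$.
\end{lemma}

\begin{proof}
The least ordinal $\alpha$ with $y\notin A^{(\alpha)}$ is neither $0$ nor a limit, so $y\in A^{(\beta)}\setminus A^{(\beta+1)}$ for some $\beta$, and $\beta<\operatorname{ht}(A)$ because $A^{(\beta)}\ne\emptyset$. As $y$ is isolated in $A^{(\beta)}$, there is an open $W$ with $W\cap A^{(\beta)}=\{y\}$. For $B=A\cap W\setminus\{y\}$ we get $B^{(\beta)}\subseteq A^{(\beta)}\cap B=\emptyset$, so $\operatorname{ht}(B)\le\beta$.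
\end{proof}

Combining this with the two cuts gives the basic step of the whole proof. It lowers the height of a scattered set $A$, which need not be closed, provided that no point outside $A$ sees the full height of $A$ in all of its neighborhoods.

\begin{lemma}\label{lem:lower}
Let $P\subseteq X$ be closed and let $A\subseteq P$ be nonempty and scattered. Suppose that every $y\in P\setminus A$ has an open neighborhood $W$ with $\operatorname{ht}(A\cap W)<\operatorname{ht}(A)$. Then $P$ has a splitting each of whose members $R$ is small or satisfies $\operatorname{ht}(A\cap R)<\operatorname{ht}(A)$.
\end{lemma}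

\begin{proof}
For every $y\in P$ there is an open $W_y\ni y$ with $\operatorname{ht}(A\cap W_y\setminus\{y\})<\operatorname{ht}(A)$: use Lemma~\ref{lem:puncture} if $y\in A$ and the hypothesis if $y\notin A$. So every $R\subseteq W_y$ with $y\notin R$ satisfies $\operatorname{ht}(A\cap R)<\operatorname{ht}(A)$. By Lemma~\ref{lem:partition}, $P$ has a splitting $\mathcal Q$ that refines $\{W_y:y\in P\}$. For each $Q\in\mathcal Q$ choose $y$ with $Q\subseteq W_y$. If $y\notin Q$, keep $Q$. If $y\in Q$, replace $Q$ by the splitting from Lemma~\ref{lem:point}; one of its members is small, and the others lie in $W_y$ and miss $y$.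
\end{proof}

\begin{proposition}\label{prop:scattered}
Every closed scattered set $P\subseteq X$ has a splitting into small sets.
\end{proposition}

\begin{proof}
We use induction on $\operatorname{ht}(P)$; the empty set has the empty splitting. For $P\ne\emptyset$ apply Lemma~\ref{lem:lower} with $A=P$, where the hypothesis is vacuous. Every member of the resulting splitting is small or is a closed set of smaller height, and the latter members have splittings into small sets by the induction hypothesis.
\end{proof}

This settles the case of scattered $X$. In a $\sigma$-scattered space only the heights of the pieces are available, and the hypothesis of Lemma~\ref{lem:lower} can fail for them. The next example shows the way around this failure in the smallest case.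

\begin{example}[two discrete pieces]\label{ex:two}
Let $X=S_0\cup S_1$ with $S_0$ and $S_1$ discrete subspaces, for instance $X=A(D)$ with $S_0=D$ and $S_1=\{\infty\}$. For a nonempty discrete set $A\subseteq P$, height less than $\operatorname{ht}(A)=1$ means empty, so Lemma~\ref{lem:lower} says: if $A$ is closed, then $P$ has a splitting whose members are small or miss $A$. The same holds trivially for $A=\emptyset$.

We would like to apply this to $S_0$, and the obstruction is the set $K=\overline{S_0}\setminus S_0$. This set is closed. Indeed, let $y\in S_0$ and take an open $W$ with $W\cap S_0=\{y\}$. The open set $W\setminus\{y\}$ misses $S_0$, so $W\cap\overline{S_0}=\{y\}$, and $S_0$ is open in $\overline{S_0}$. Moreover $K\subseteq S_1$, so $K$ is discrete. Now cut three times.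
\begin{enumerate}
\item With $A=K$, split $X$ into sets that are small or miss $K$.
\item If $R$ is closed and misses $K$, then $S_0\cap R=\overline{S_0}\cap R$ is closed. With $A=S_0\cap R$, split $R$ into sets that are small or miss $S_0$.
\item If $R$ is closed and misses $S_0$, then $R\subseteq S_1$ is discrete. With $A=R$, split $R$ into small sets.
\end{enumerate}
After the first cut a piece $R$ may still meet $S_0$, so the height of $S_0\cap R$ has not dropped. The progress is visible one level down: the obstruction has disappeared.
\end{example}

With infinitely many pieces the obstruction $K$ has an obstruction of its own, which involves a later piece, and so on. We need a definition of the obstruction for arbitrary heights, and an invariant that registers progress at any level.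

\section{Residues and profiles}\label{sec:residue}

Now assume $X=\bigcup_{j<\kappa}S_j$ with every $S_j$ scattered; some $S_j$ may be empty. For a nonempty closed set $K\subseteq X$ we look at the first piece that $K$ meets and at the height of its trace on $K$:
\[
c(K)=\min\{j<\kappa:S_j\cap K\ne\emptyset\},\qquad h(K)=\operatorname{ht}(S_{c(K)}\cap K)\ge1 .
\]
The \emph{rank} of $K$ is $\rho(K)=(c(K),h(K))$, and $\rho(\emptyset)=\ast$, a new symbol. The \emph{residue} of $K$ is the set of points at which the hypothesis of Lemma~\ref{lem:lower} fails for $A=S_{c(K)}\cap K$:
\[
\operatorname{res}K=\{x\in K\setminus S_{c(K)}:\ \operatorname{ht}(S_{c(K)}\cap K\cap W)=h(K)\text{ for every open }W\ni x\},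
\]
and $\operatorname{res}\emptyset=\emptyset$. In Example~\ref{ex:two}, if $S_0\ne\emptyset$, then $\rho(X)=(0,1)$ and $\operatorname{res}X=\overline{S_0}\setminus S_0$.

A closed set is simpler if it meets its first piece later, or meets the same first piece in a set of smaller height. Accordingly we order ranks linearly: $(c',h')\prec(c,h)$ if $c'>c$, or $c'=c$ and $h'<h$; and $\ast\prec(c,h)$ for every pair $(c,h)$.

\begin{lemma}\label{lem:res}
Let $L\subseteq K$ be closed subsets of $X$.
\begin{enumerate}
\item[(1)] The set $\operatorname{res}K$ is closed. If $K\ne\emptyset$, then $\operatorname{res}K$ misses $S_j$ for all $j\le c(K)$.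
\item[(2)] We have $\rho(L)\preceq\rho(K)$.
\item[(3)] If $\rho(L)=\rho(K)$, then $\operatorname{res}L\subseteq\operatorname{res}K$.
\end{enumerate}
\end{lemma}

\begin{proof}
All statements hold trivially when the sets they concern are empty, so let $K\neq\emptyset$, $(c,h)=\rho(K)$ and $A=S_c\cap K$.

(1) Let $H$ be the set of $x\in K$ with $\operatorname{ht}(A\cap W)=h$ for every open $W\ni x$, so that $\operatorname{res}K=H\setminus S_c$. If $x\in K\setminus H$ is witnessed by $W$, then $W$ witnesses that none of its points is in $H$; so $H$ is closed. It remains to show that $H\cap S_c$ is open in $H$, and we show that each $y\in H\cap S_c$ is isolated in $H$. Since $y\in A$, Lemma~\ref{lem:puncture} gives an open $W\ni y$ with $\operatorname{ht}(A\cap W\setminus\{y\})<h$. The set $W\setminus\{y\}$ is open because $X$ is $T_1$, so it witnesses that none of its points is in $H$. Thus $H\cap W=\{y\}$. Finally, $\operatorname{res}K$ misses $S_c$ by definition, and it misses $S_j$ for $j<c$ because $K$ does.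

(2) Let $L\ne\emptyset$. Every piece that meets $L$ meets $K$, so $c(L)\ge c$. If $c(L)=c$, then $h(L)=\operatorname{ht}(S_c\cap L)\le\operatorname{ht}(A)=h$.

(3) Let $x\in\operatorname{res}L$. Then $x\in K\setminus S_c$, and for every open $W\ni x$ we have $h=\operatorname{ht}(S_c\cap L\cap W)\le\operatorname{ht}(A\cap W)\le h$. So $x\in\operatorname{res}K$.
\end{proof}

The condition in (3) cannot be omitted. On the real line let $X=K=\{-1,0\}\cup\{1/n:n\ge1\}$ with $S_0=\{-1\}$, $S_1=\{1/n:n\ge1\}$, $S_2=\{0\}$, and let $L=K\setminus\{-1\}$. Then $\operatorname{res}K=\emptyset$ and $\operatorname{res}L=\{0\}$. This failure of monotonicity is the reason why the arguments below always control the ranks at all earlier levels before they compare two sets at a given level.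

For a closed set $P$ define the \emph{iterated residues} $P^{[\xi]}$, $\xi\le\kappa$, by
\[
P^{[0]}=P,\qquad P^{[\xi+1]}=\operatorname{res}P^{[\xi]},\qquad P^{[\xi]}=\bigcap_{\eta<\xi}P^{[\eta]}\ \text{ for limit }\xi .
\]
By Lemma~\ref{lem:res}(1) they are closed, and they decrease as $\xi$ grows. The \emph{profile} of $P$ is the sequence $\pi(P)=\bigl(\rho(P^{[\xi]})\bigr)_{\xi<\kappa}$.

\begin{example}\label{ex:CB}
Let $\kappa=\omega$, let $X$ be scattered of height $\omega$, and let $S_j=X^{(j)}\setminus X^{(j+1)}$. For $K=X^{(n)}$ the set $S_n$ is the set of isolated points of $K$; it is discrete, and it is dense in $K$ because $K$ is scattered. So $\rho(K)=(n,1)$ and $\operatorname{res}K=K\setminus S_n=X^{(n+1)}$. Thus $X^{[n]}=X^{(n)}$ for all $n$, and $\pi(X)=\bigl((0,1),(1,1),(2,1),\dots\bigr)$. Iterated residues generalize Cantor--Bendixson derivatives, and they need not vanish at a finite stage.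
\end{example}

Each residue discards at least one more piece, so the process is over after $\kappa$ steps. This is where we use that the pieces cover $X$.

\begin{lemma}\label{lem:vanish}
For every closed $P$ we have $P^{[\kappa]}=\emptyset$.
\end{lemma}

\begin{proof}
We show by induction on $\xi\le\kappa$ that $P^{[\xi]}$ misses $S_j$ for all $j<\xi$; the case $\xi=\kappa$ is the lemma. Let $\xi=\eta+1$. If $P^{[\eta]}=\emptyset$, then $P^{[\xi]}=\emptyset$. Otherwise $c(P^{[\eta]})\ge\eta$ by the induction hypothesis, and $P^{[\xi]}$ misses $S_j$ for all $j\le\eta$ by Lemma~\ref{lem:res}(1). If $\xi$ is a limit and $j<\xi$, then $P^{[\xi]}\subseteq P^{[j+1]}$, which misses $S_j$.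
\end{proof}

\begin{lemma}\label{lem:mono}
Let $R\subseteq P$ be closed and $\xi\le\kappa$. If $\rho(R^{[\eta]})=\rho(P^{[\eta]})$ for all $\eta<\xi$, then $R^{[\xi]}\subseteq P^{[\xi]}$.
\end{lemma}

\begin{proof}
We show $R^{[\eta]}\subseteq P^{[\eta]}$ by induction on $\eta\le\xi$. The case $\eta=0$ is the assumption $R\subseteq P$, the successor step is Lemma~\ref{lem:res}(3), and inclusions pass to intersections at limits.
\end{proof}

Suppose that $R\subseteq P$ have different profiles and $\xi$ is the first level where they differ. Then $R^{[\xi]}\subseteq P^{[\xi]}$, so $\rho(R^{[\xi]})\prec\rho(P^{[\xi]})$. A change of profile is therefore a decrease in the lexicographic order. Induction on this order, in the manner of Proposition~\ref{prop:scattered}, is not available, because already $\prec$ is not well-founded: in the discrete space $\omega$ with $S_j=\{j\}$ the closed sets $K_n=\omega\setminus n$ have ranks $(0,1)\succ(1,1)\succ(2,1)\succ\cdots$. What survives is that profiles cannot keep changing for $\kappa^+$ steps.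

\begin{proposition}\label{prop:stable}
Let $(P_\alpha)_{\alpha<\kappa^+}$ be a decreasing sequence of closed subsets of $X$. Then there is $\gamma<\kappa^+$ with $\pi(P_\alpha)=\pi(P_\gamma)$ for all $\alpha\ge\gamma$.
\end{proposition}

\begin{proof}
We first treat a single level.

\emph{Claim. If $\beta<\kappa^+$ and $(K_\alpha)_{\beta\le\alpha<\kappa^+}$ is a decreasing sequence of closed sets, then $\rho(K_\alpha)$ is eventually constant.}

If some $K_\alpha$ is empty, the rank is $\ast$ from then on. Otherwise, by Lemma~\ref{lem:res}(2), $c(K_\alpha)$ is nondecreasing in $\alpha$. The $\kappa$ sets $\{\alpha:c(K_\alpha)=j\}$, $j<\kappa$, cover the unbounded set $[\beta,\kappa^+)$, so one of them is unbounded in $\kappa^+$. A nondecreasing sequence that takes the value $j$ unboundedly often equals $j$ from the first such index on. On this tail $h(K_\alpha)$ is a nonincreasing sequence of ordinals, again by Lemma~\ref{lem:res}(2), so it is constant from an index at which it attains its minimum. This proves the claim.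

Now choose $\gamma_\xi<\kappa^+$ by recursion on $\xi<\kappa$ so that $\rho(P_\alpha^{[\xi]})$ is constant for $\alpha\in[\gamma_\xi,\kappa^+)$. Given $\gamma_\eta$ for $\eta<\xi$, put $\beta=\sup_{\eta<\xi}\gamma_\eta<\kappa^+$, with $\beta=0$ if $\xi=0$. For $\beta\le\alpha\le\alpha'<\kappa^+$ we have $P_{\alpha'}\subseteq P_\alpha$ and $\rho(P_{\alpha'}^{[\eta]})=\rho(P_\alpha^{[\eta]})$ for all $\eta<\xi$, so $P_{\alpha'}^{[\xi]}\subseteq P_\alpha^{[\xi]}$ by Lemma~\ref{lem:mono}. The claim, applied to $(P_\alpha^{[\xi]})_{\beta\le\alpha<\kappa^+}$, yields $\gamma_\xi$. The ordinal $\gamma=\sup_{\xi<\kappa}\gamma_\xi<\kappa^+$ is as required.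
\end{proof}

\section{Proof of Theorem~\ref{thm:kappa}}\label{sec:proof}

We first show that one cut can always change the profile. As in Example~\ref{ex:two}, we work at the deepest level. If there is a last nonempty iterated residue, it has no obstruction, and Lemma~\ref{lem:lower} applies to it. If there is none, as in Example~\ref{ex:CB}, the complements of the iterated residues form an open cover, and a piece of a finer partition loses a whole level.

\begin{proposition}\label{prop:split}
Every nonempty closed set $P\subseteq X$ has a splitting $\mathcal S(P)$ each of whose members $R$ is small or satisfies $\pi(R)\ne\pi(P)$.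
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:vanish} there is a least $\xi\le\kappa$ with $P^{[\xi]}=\emptyset$, and $\xi\ge1$. If $R\subseteq P$ is closed and $\pi(R)=\pi(P)$, then Lemma~\ref{lem:mono} gives
\begin{equation}\label{eq:same}
R^{[\eta]}\subseteq R\cap P^{[\eta]}\quad\text{and}\quad\rho(R^{[\eta]})=\rho(P^{[\eta]})\ne\ast\qquad\text{for all }\eta<\xi .
\end{equation}

\emph{Case 1: $\xi$ is a limit.} Since $\bigcap_{\eta<\xi}P^{[\eta]}=\emptyset$, the open sets $X\setminus P^{[\eta]}$, $\eta<\xi$, cover $P$. Let $\mathcal S(P)$ be a splitting that refines this cover (Lemma~\ref{lem:partition}). A member $R$ misses $P^{[\eta]}$ for some $\eta<\xi$. If $\pi(R)=\pi(P)$, then the first half of \eqref{eq:same} gives $R^{[\eta]}=\emptyset$ and the second half gives $R^{[\eta]}\ne\emptyset$. So $\pi(R)\ne\pi(P)$.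

\emph{Case 2: $\xi=\eta+1$.} Put $K=P^{[\eta]}$, $(c,h)=\rho(K)$ and $A=S_c\cap K$. Then $\operatorname{res}K=\emptyset$, and $A$ is a nonempty scattered subset of $P$ of height $h$. We check the hypothesis of Lemma~\ref{lem:lower} at a point $y\in P\setminus A$. If $y\notin K$, the open set $W=X\setminus K$ has $\operatorname{ht}(A\cap W)=0<h$. If $y\in K$, then $y\in K\setminus S_c$ and $y\notin\operatorname{res}K$, so some open $W\ni y$ has $\operatorname{ht}(A\cap W)\ne h$, and then $\operatorname{ht}(A\cap W)<h$ by monotonicity. Let $\mathcal S(P)$ be the splitting given by Lemma~\ref{lem:lower}, and let $R$ be a member that is not small, so that $\operatorname{ht}(A\cap R)<h$. If $\pi(R)=\pi(P)$, then by \eqref{eq:same} the set $L=R^{[\eta]}$ lies in $R\cap K$ and has rank $(c,h)$, so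
\[
h=\operatorname{ht}(S_c\cap L)\le\operatorname{ht}(A\cap R)<h ,
\]
which is absurd. So $\pi(R)\ne\pi(P)$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:kappa}]
We may assume $X\ne\emptyset$. Fix a splitting $\mathcal S(P)$ as in Proposition~\ref{prop:split} for every nonempty closed $P$. We define splittings $\mathcal P_\alpha$ of $X$ for $\alpha<\kappa^+$, each refining the earlier ones, and write $P_\alpha(x)$ for the member of $\mathcal P_\alpha$ that contains $x$.

Let $\mathcal P_0=\{X\}$. To obtain $\mathcal P_{\alpha+1}$ from $\mathcal P_\alpha$, keep every small member and replace every other member $P$ by $\mathcal S(P)$; splittings compose, so $\mathcal P_{\alpha+1}$ is a splitting of $X$. For a limit $\delta<\kappa^+$ let $\mathcal P_\delta$ consist of the sets $\bigcap_{\alpha<\delta}P_\alpha(x)$, $x\in X$. They are the classes of the relation ``$P_\alpha(x)=P_\alpha(y)$ for all $\alpha<\delta$'', so they form a partition. Since $|\delta|\le\kappa$, they are closed $G_\kappa$-sets by (G1), and there are at most $\mu^\kappa=\mu$ of them, because each is determined by an element of $\prod_{\alpha<\delta}\mathcal P_\alpha$.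

\emph{Every point reaches a small set.} Fix $x\in X$ and suppose that no $P_\alpha(x)$ is small. The sequence $(P_\alpha(x))_{\alpha<\kappa^+}$ is decreasing, so Proposition~\ref{prop:stable} gives $\gamma$ with $\pi(P_{\gamma+1}(x))=\pi(P_\gamma(x))$. But $P_{\gamma+1}(x)$ is a member of $\mathcal S(P_\gamma(x))$ that is not small, so its profile differs from that of $P_\gamma(x)$. This contradiction shows that there is a least $\alpha(x)<\kappa^+$ with $P_{\alpha(x)}(x)$ small.

\emph{The final partition.} Let $\mathcal P=\{P_{\alpha(x)}(x):x\in X\}$. It covers $X$ and consists of small closed $G_\kappa$-sets. If $y\in P_{\alpha(x)}(x)$, then $y\in P_\beta(x)$, that is $P_\beta(y)=P_\beta(x)$, for all $\beta\le\alpha(x)$. Hence $\alpha(y)=\alpha(x)$ and $P_{\alpha(y)}(y)=P_{\alpha(x)}(x)$. So two members of $\mathcal P$ with a common point $y$ both equal $P_{\alpha(y)}(y)$, and $\mathcal P$ is a partition. Since $\mathcal P\subseteq\bigcup_{\alpha<\kappa^+}\mathcal P_\alpha$, it has at most $\kappa^+\cdot\mu=\mu=L(X)^\kappa$ members. This proves the first assertion.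

\emph{Consequences.} The space $X_{(\kappa)}$ is Hausdorff, and by (G1) the $G_\kappa$-sets form a base of it. So an open cover $\mathcal O$ of $X_{(\kappa)}$ is refined by a cover $\mathcal U$ by $G_\kappa$-sets, and the partition $\mathcal P$ obtained for $\mathcal U$ refines $\mathcal O$ and consists of open subsets of $X_{(\kappa)}$. Thus $X_{(\kappa)}$ is ultraparacompact. Choosing for each member of $\mathcal P$ a member of $\mathcal O$ that contains it gives a subcover of cardinality at most $L(X)^\kappa$. Finally, a regular Lindel\"of space is paracompact and has $L(X)=\omega$, and $\omega^\omega=2^\omega$.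
\end{proof}

The two occurrences of $\kappa$ in the theorem meet in the length of the iteration. The pieces stay $G_\kappa$ at limit stages below $\kappa^+$, and $\kappa^+$ steps suffice because Proposition~\ref{prop:stable} rests on the regularity of $\kappa^+$ against $\kappa$ levels and $\kappa$ values of $c$. Some bound on the number of scattered pieces is necessary: every space is the union of its singletons, and Proposition~\ref{prop:cube} below applies.

\begin{remark}[regularity without $T_1$]\label{rem:T1}
The $T_1$ axiom was used to know that $X$ is Hausdorff and normal with closed points, in Lemmas~\ref{lem:partition}, \ref{lem:point} and~\ref{lem:res}. Suppose now that $X$ is paracompact and $\sigma$-scattered and that points can be separated from closed sets by disjoint open sets, but that $X$ is not assumed to be $T_1$. Let $q\colon X\to X_0$ be the Kolmogorov quotient, which identifies points lying in the same open sets. The map $O\mapsto q^{-1}(O)$ is a bijection from the open sets of $X_0$ onto the open sets of $X$, and preimages under the surjection $q$ preserve unions, intersections, complements and nonemptiness. Hence $X_0$ is paracompact, points of $X_0$ can be separated from closed sets,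 and every $G_\delta$-set of $X$ is the preimage of a $G_\delta$-set of $X_0$. The space $X_0$ is $T_0$ and therefore Hausdorff: if an open set $O$ contains $x$ but not $y$, separate $x$ from the closed set $X_0\setminus O$. Two points lying in the same open sets form a subspace without isolated points, so $q$ is injective on each scattered subspace $S$ of $X$. Also $q(S\cap q^{-1}(O))=q(S)\cap O$, so $q$ maps $S$ homeomorphically onto $q(S)$, and $X_0$ is $\sigma$-scattered. Theorem~\ref{thm:main} applies to $X_0$, and the preimage of the partition it provides is a partition of $X$ into closed $G_\delta$-sets that refines the given cover. So the answer to the question does not depend on the convention.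
\end{remark}

\section{Neither hypothesis can be dropped}\label{sec:sharp}

Both examples live on $\omega_2$. For the first this is forced among the first two uncountable cardinals, since every point of the ordinal space $\omega_1$ is a $G_\delta$-set and $(\omega_1)_\delta$ is discrete.

Recall that a subset of $\omega_2$ is \emph{stationary} if it meets every closed unbounded subset of $\omega_2$. Stationary sets are unbounded, and the set $E$ of ordinals $\delta<\omega_2$ of cofinality $\omega_1$ is stationary. Fodor's lemma states that a function $f$ on a stationary set with $f(\delta)<\delta$ for all $\delta$ is constant on a stationary subset.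

\begin{proposition}\label{prop:omega2}
The space $X=\omega_2$ with the order topology is regular and scattered, and $X_\delta$ is not paracompact.
\end{proposition}

\begin{proof}
Order topologies are regular, and the least element of a nonempty set of ordinals is isolated in it. Let $\delta\in E$. A $G_\delta$-set $\bigcap_kO_k$ containing $\delta$ contains an interval $(\xi,\delta]$ with $\xi<\delta$: choose $\xi_k<\delta$ with $(\xi_k,\delta]\subseteq O_k$ and let $\xi=\sup_k\xi_k$, which is below $\delta$ because $\delta$ has uncountable cofinality.

Suppose that $\mathcal V$ is a locally finite refinement of the open cover $\{[0,\alpha]:\alpha<\omega_2\}$ by open subsets of $X_\delta$. For $\delta\in E$ choose $V_\delta\in\mathcal V$ with $\delta\in V_\delta$ and $f(\delta)<\delta$ with $(f(\delta),\delta]\subseteq V_\delta$. By Fodor's lemma $f$ has a constant value $\xi$ on a stationary set $S\subseteq E$, and then $\xi+1\in V_\delta$ for all $\delta\in S$. The sets $V_\delta$, $\delta\in S$, are bounded and cover the unbounded set $S$, so infinitely many of them are distinct. Thus $\xi+1$ lies in infinitely many members of $\mathcal V$, which contradicts local finiteness.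
\end{proof}

The second example is Stone's argument carried out one cardinal up. In the $G_\delta$-refinement of a product, a basic neighborhood restricts countably many coordinates. We take two disjoint closed sets of functions that are injective apart from one repeated value, and we build, in $\omega_1$ steps, a point of each whose restricted coordinates impose compatible demands.

\begin{proposition}\label{prop:cube}
The space $X=2^{\omega_2}$ is compact Hausdorff, and $X_\delta$ is not normal. In particular $X_\delta$ is not paracompact.
\end{proposition}

\begin{proof}
The last sentence follows because $X_\delta$ is Hausdorff and paracompact Hausdorff spaces are normal. Identify $X$ with $(2^\omega)^I$, where $|I|=\omega_2$. For $y\in X$ and countable $B\subseteq I$ put $[y|_B]=\{z\in X:z|_B=y|_B\}$. This is a $G_\delta$-set, because points of $2^\omega$ are $G_\delta$-sets. Conversely, let $y\in\bigcap_kO_k$ with $O_k$ open. Each $O_k$ contains a basic neighborhood of $y$ that restricts a finite set $B_k$ of coordinates, so $[y|_B]\subseteq\bigcap_kO_k$ for $B=\bigcup_kB_k$. Hence the sets $[y|_B]$ form a neighborhood base at $y$ in $X_\delta$.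

Fix $T\subseteq2^\omega$ with $|T|=\omega_1$. The set $T^I$ is closed in $X_\delta$, since $[y|_{\{i\}}]$ misses it whenever $y(i)\notin T$. Closed subspaces of normal spaces are normal, so it suffices to show that the subspace $T^I$ of $X_\delta$ is not normal. Fix $a\ne b$ in $T$, and for $t\in\{a,b\}$ let
\[
F_t=\{y\in T^I:\ |y^{-1}(d)|\le1\text{ for all }d\in T\setminus\{t\}\}.
\]
The set $F_t$ is closed: if $y(i)=y(i')\ne t$ with $i\ne i'$, then $[y|_{\{i,i'\}}]$ misses $F_t$. A point of $F_a\cap F_b$ would take every value at most once, giving an injection of $I$ into $T$, so $F_a\cap F_b=\emptyset$. Let $U\supseteq F_a$ and $V\supseteq F_b$ be open in $T^I$. We show $U\cap V\ne\emptyset$.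

By recursion on $\alpha<\omega_1$ we construct increasing countable sets $A_\alpha\subseteq I$ and increasing injections $e_\alpha\colon A_\alpha\to T\setminus\{a,b\}$, starting from $A_0=\emptyset$ and taking unions at limits. Given $e_\alpha$, let $x_\alpha$ equal $e_\alpha$ on $A_\alpha$ and $a$ elsewhere. Then $x_\alpha\in F_a\subseteq U$, so there is a countable $B_\alpha\subseteq I$ with $[x_\alpha|_{B_\alpha}]\cap T^I\subseteq U$. Put $A_{\alpha+1}=A_\alpha\cup B_\alpha$ and extend $e_\alpha$ to an injection $e_{\alpha+1}$ on $A_{\alpha+1}$; this is possible because $e_\alpha$ has countable range and $T$ is uncountable.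

Let $A=\bigcup_\alpha A_\alpha$ and $e=\bigcup_\alpha e_\alpha$, an injection of $A$ into $T\setminus\{a,b\}$. Let $y$ equal $e$ on $A$ and $b$ elsewhere. Then $y\in F_b\subseteq V$, so $[y|_B]\cap T^I\subseteq V$ for some countable $B\subseteq I$. The countable set $B\cap A$ is contained in some $A_\alpha$. Define $z\in T^I$ by
\[
z=e_\alpha\text{ on }A_\alpha,\qquad z=a\text{ on }A_{\alpha+1}\setminus A_\alpha,\qquad z=b\text{ on }I\setminus A_{\alpha+1}.
\]
On $A_{\alpha+1}\supseteq B_\alpha$ the point $z$ agrees with $x_\alpha$, so $z\in U$. On $B\cap A\subseteq A_\alpha$ both $z$ and $y$ equal $e_\alpha$, and on $B\setminus A$ both equal $b$, so $z\in V$.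
\end{proof}

\begin{thebibliography}{9}

\bibitem{Engelking}
Engelking, \emph{General Topology}.

\bibitem{Figueiredo}
Robson A. Figueiredo, \emph{$G_\delta$-refinements}, arXiv:1703.10650 (2017).

\end{thebibliography}
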